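# Frogs with finite lifetimes on transitive graphs: survival by guessing the deep part of a dead cluster

## 1. Targets and deep part of a finite vertex set

Let $G=(V,E)$ be an infinite connected simple graph in which every vertex has degree $d$. Call $G$ one-ended if the complement of every finite vertex set has exactly one infinite component. The grid $\mathbb Z^2$ is one-ended. The line $\mathbb Z$ is not, because removing one vertex leaves two infinite pieces, and neither is the 3-regular tree, where removing one vertex leaves three. Assume in this section that $G$ is one-ended. For finite $A\subset V$ let $\partial A$ be the set of edges with exactly one endpoint in $A$, and put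
$$I(s)=\inf\{|\partial A|:\ A\subset V\text{ finite},\ |A|\ge s\}.$$
The function $I$ is nondecreasing, and $I(|A|)\le|\partial A|$ for every finite $A$.

Let $S\subset V$ be finite and nonempty. We build two sets from it.

**Construction (targets).** Start with $O$ equal to the infinite component of $S^c$. As long as some finite component $H\not\subset O$ of $S^c$ satisfies ${\rm dist}(H,O)\le I(|H|)$, add one such $H$ to $O$. Stop when there is none; this happens because $S^c$ has finitely many components. The vertices of the final $O$ are the *targets*. Put $B=S^c\setminus O$. The components of $B$ are components of $S^c$; we call them *holes*. Every hole satisfies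
$${\rm dist}(H,O)>I(|H|).\tag{1}$$

So a finite pocket of $S^c$ becomes a target if it is close, on the scale of its own boundary, to something that is already a target. It stays a hole if it is well buried.

**Example.** In $\mathbb Z^2$ let $S=\{x: r<\|x\|_\infty\le R\}$, a square annulus. The inner pocket is $H=[-r,r]^2$. If a finite $A\subset\mathbb Z^2$ has $p_1$ nonempty columns and $p_2$ nonempty rows, then $|A|\le p_1p_2$, and each nonempty column or row contributes at least two boundary edges, so $|\partial A|\ge2(p_1+p_2)\ge4\sqrt{|A|}$. Since $|\partial H|=4(2r+1)$, we get $I(|H|)=4(2r+1)$. The distance from $H$ to the outside is $R+1-r$. Hence $H$ becomes a target if and only if $R+1-r\le 8r+4$, that is, $R\le9r+3$. In a thicker annulus it stays a hole.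

**Construction (deep part).** Let $X$ be discrete-time simple random walk (SRW) on $G$, let $\theta$ be its hitting time of $O$ (with $\theta=0$ if $X_0\in O$), and $\varphi_s(x)=P_x(\theta\le s)$. Put $\alpha=\frac1{4d}$. For suitable $s\ge1$ and $a\in(\alpha,2\alpha)$, to be chosen later, let
$$U=\{x\in V:\ \varphi_s(x)\le a\}.$$

As $\varphi_s=1$ on $O$ and $a<1$, the set $U$ is disjoint from $O$; it is finite, because $V\setminus O=S\cup B$ is finite. A vertex adjacent to $O$ is never in $U$, since there $\varphi_s\ge\frac1d=4\alpha>a$. A vertex at distance more than $s$ from $O$ is always in $U$, since there $\varphi_s=0$.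

What is this pair for? The set $S$ will be the set of vertices ever visited by a process of moving particles that has died out. Particles started in $S$ have then never left $S$, so in particular none has ever hit $O$. From a vertex of $S\setminus U$ a random walk reaches $O$ with probability more than $\alpha$, so dying is a surprise there. From a vertex of $U$ it is no surprise. We shall prove that the total surprise, measured by a number $\Psi$, is large compared with $|S\setminus U|$ and also with $|\partial U|$, and that the components of $U$ belong to a class of sets which has at most $C_1^n$ members through a given vertex with $n$ boundary edges. Then $U$ can be guessed at a price that $\Psi$ can pay, and the process is unlikely to die.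

## 2. The frog model with death, the theorems, and the quoted results

**The model.** Let $G$ be an infinite, connected, locally finite simple graph with a distinguished vertex $\mathbf 0$; parameters are $\lambda>0$ and $t>0$. Each vertex $x$ carries $\eta_x$ particles (frogs), the $\eta_x$ being i.i.d. $\mathrm{Poisson}(\lambda)$. At time $0$ only the particles at $\mathbf 0$ are active. An active particle performs an independent continuous-time SRW with jump rate $1$ (another rate only rescales $t$) and dies after living for time $t$. When an active particle jumps to a vertex, all sleeping particles there become active, each with its own lifetime $t$ from its activation. The process *survives* if there are active particles at all times, equivalently if infinitely many particles are ever activated. Define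
$$\lambda_{\rm c}(t)=\inf\{\lambda>0:\mathbb P_{\lambda,t}(\text{survival})>0\},\qquad t_{\rm c}(\lambda)=\inf\{t>0:\mathbb P_{\lambda,t}(\text{survival})>0\}.$$

The set of visited vertices does not depend on the order of activations: it is the closure of $\{\mathbf0\}$ under "$v\to w$ if some particle started at $v$ visits $w$ during its lifetime". Each particle visits finitely many vertices and each vertex carries finitely many particles, so survival holds if and only if this closure is infinite. This lets us forget time.

A graph has *superlinear growth* if $|B(\mathbf 0,n)|$ is not bounded by $Cn$ for any constant $C$; here $B(x,r)$ is the ball. In Omer Angel, Daniel de la Riva, Jonathan Hermon, Yuliang Shi, "Existence and sharpness of the phase transition for the frog model on transitive graphs", arXiv:2512.06640 (2025), one finds the following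

**Conjecture.** Let $G$ be a vertex-transitive graph of superlinear growth. Then for every $\lambda>0$ one has $0<t_{\rm c}(\lambda)<\infty$.

In plain words: however few frogs there are, is a long enough lifetime sufficient for survival? It is known that $0<\lambda_{\rm c}(t)<\infty$ for every $t>0$ under the same hypothesis, but that concerns many frogs, not long lives. The answer is yes.

**Theorem 1.** If $G$ is vertex-transitive of superlinear growth, then $1/\lambda\le t_{\rm c}(\lambda)<\infty$ for every $\lambda>0$. In particular the conjecture holds.

**Theorem 2.** Let $G$ be $d$-regular (not necessarily transitive), one-ended, with $|\partial A|\ge c_1|A|^{99/100}$ for all finite nonempty $A\subset V$. Then $t_{\rm c}(\lambda)\le C\lambda^{-10}$ for $0<\lambda\le1$; in particular $t_{\rm c}(\lambda)<\infty$ for all $\lambda>0$.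

**Theorem 3** (converse, not needed for Theorem 1). If $|B(\mathbf 0,n)|\le Cn$ for all $n\ge1$, then $t_{\rm c}(\lambda)=\infty$ for all $\lambda>0$. Hence for an infinite vertex-transitive graph, "$0<t_{\rm c}(\lambda)<\infty$ for all $\lambda$" $\iff$ "$t_{\rm c}(\lambda)<\infty$ for some $\lambda$" $\iff$ superlinear growth.

Throughout, $C,c>0$ are constants depending only on the graph and may change from line to line; $\partial_{\rm in}A$ is the set of vertices of $A$ with a neighbor outside $A$; $P$ is the SRW kernel and $p_k(x,y)=P_x(X_k=y)$. A graph is *amenable* if $\inf_A|\partial A|/|A|=0$ over finite nonempty $A$.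

The following is quoted without proof.

* (R0) From the problem statement: $t_{\rm c}(\lambda)<\infty$ for every $\lambda>0$ when $G$ is a quasi-transitive graph of superlinear polynomial growth, or a non-amenable graph of bounded degree.
* (R1) Trofimov; Tessera–Tointon, *A finitary structure theorem for vertex-transitive graphs of polynomial growth* (2021): for every $D$ and every degree $d$ there is $n_0$ such that a vertex-transitive graph of degree $d$ with $|B(n)|\le n^D$ for some $n\ge n_0$ has polynomial growth.
* (R2) Soardi–Woess (1990): the automorphism group of an amenable transitive graph is unimodular. Also (see Woess, *Random Walks on Infinite Graphs and Groups*): an infinite transitive graph has $1$, $2$ or infinitely many ends; two ends force linear growth; infinitely many ends force non-amenability.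
* (R3) Duminil-Copin, Goswami, Raoufi, Severo, Yadin, *Existence of phase transition for percolation using the Gaussian free field*, Duke Math. J. 169 (2020): if $G$ has bounded degree and $|\partial A|\ge c|A|^{1-1/D}$ for all finite $A$, with some $D>4$, then there is $p<1$ such that Bernoulli bond percolation satisfies $\mathbf P_p[R\not\leftrightarrow\infty]\le\exp(-\frac12{\rm cap}(R))$ for every finite $R\subset V$. Here ${\rm cap}(R)=\sum_{x\in R}\deg(x)P_x(X_k\notin R\ \forall k\ge1)$ is the *capacity* of $R$. (For a single vertex of a $d$-regular transient graph, ${\rm cap}(\{x\})=d/g(x,x)$ with $g$ the Green function, since the number of visits to $x$ is geometric.)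
* (R4) Varopoulos (see Woess, §14): on a graph of bounded degree, $|\partial A|\ge c|A|^{1-1/D}$ for all finite $A$ implies $p_k(x,y)\le Ck^{-D/2}$ for $k\ge1$.

What unimodularity gives us is the mass transport principle: if $G$ is transitive with unimodular automorphism group and $F:V\times V\to[0,\infty]$ is invariant under the diagonal action of the automorphisms, then $\sum_xF(x,u)=\sum_xF(u,x)$ for every $u$. (For $F(x,u)=\mathbf 1\{x\sim u\}$ both sides are the degree.)

## 3. The branching bound, the line, and linear growth

**Lower bound $t_{\rm c}(\lambda)\ge1/\lambda$.** Here $G$ is any graph as in the definition of the model. Explore particles one at a time, generation by generation. A particle makes $\mathrm{Poisson}(t)$ jumps, each reaching at most one new vertex, and a new vertex carries $\mathrm{Poisson}(\lambda)$ fresh particles. So, conditionally on the past, a particle activates at most $\lambda t$ new particles in expectation. If $\lambda t<1$, the expected total number of activated particles is at most $\sum_{k\ge0}\lambda(\lambda t)^k<\infty$, and the process dies. So $t_{\rm c}(\lambda)\ge1/\lambda$.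

**The line by hand.** On $\mathbb Z$ run every particle for time $t$ from its own start, and count those started at sites $x\le n$ that ever cross from $n$ to $n+1$. This count is Poisson, and its mean is at most $\lambda\int_0^t\sum_{x\le n}p_s(x,n)\frac12\,ds\le\lambda t/2$, because $\sum_xp_s(x,n)=\sum_xp_s(n,x)=1$. So with probability at least $e^{-\lambda t/2}$ nobody crosses $\{n,n+1\}$ to the right. These events are translates of one another and are functions of i.i.d. variables attached to the sites, so by ergodicity some $n\ge0$ is uncrossable to the right, and likewise some $m\le0$ is uncrossable to the left. Then all visited vertices lie in $[m,n]$. However large $\lambda$ and $t$ are, the process dies. The same mechanism proves Theorem 3.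

**Proof of Theorem 3.** No degree bound is assumed. Let $\Sigma_m$ be the sphere of radius $m$ around $\mathbf 0$ and $B_m=B(\mathbf 0,m)$.

**Step 1: bottlenecks.** We have $\sum_{m\le n}(|\Sigma_m|+|\Sigma_{m+1}|)\le2|B_{n+1}|\le2C(n+1)\le4Cn$, and $(n/2,n]$ contains at least $n/2$ integers. So for every $n\ge1$ some $m\in(n/2,n]$ has $|\Sigma_m|+|\Sigma_{m+1}|\le8C$. Hence infinitely many $m$ satisfy $|\partial B_m|\le|\Sigma_m||\Sigma_{m+1}|\le C':=16C^2$. Call these $m$ good.

**Step 2: few particles pass a bottleneck.** Let $p_s$ now denote the continuous-time transition probabilities. Since $\deg(x)p_s(x,y)=\deg(y)p_s(y,x)$, we have $\sum_xp_s(x,y)=\sum_x\frac{\deg(y)}{\deg(x)}p_s(y,x)\le\deg(y)$. Run all particles for time $t$ from their own starts. For good $m$, the number of particles started in $B_m$ that leave $B_m$ is Poisson (a thinning), and bounding the probability of leaving by the expected number of outward crossings shows that its mean is at most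
$$\lambda\sum_{\{y,z\}\in\partial B_m,\ y\in B_m}\int_0^t\sum_{x\in B_m}p_s(x,y)\frac1{\deg(y)}\,ds\le\lambda tC'.$$

**Step 3: independent attempts.** Choose good $n_1<n_2<\cdots$ so sparse that for $i\ge2$ the probability that some particle started in $B_{n_{i-1}}$ leaves $B_{n_i}$ is at most $2^{-i}$. This is possible, since a.s. finitely many particles start in $B_{n_{i-1}}$ and each visits finitely many vertices. Let $\mathcal G_i$ be the event that no particle started in $B_{n_i}\setminus B_{n_{i-1}}$ leaves $B_{n_i}$. The $\mathcal G_i$ are independent, since they concern particles started in disjoint sets, and $P(\mathcal G_i)\ge e^{-\lambda tC'}$ by Step 2. So a.s. infinitely many occur. By Borel–Cantelli, a.s. for all large $i$ no particle started in $B_{n_{i-1}}$ leaves $B_{n_i}$. Thus a.s. there is $i$ such that no particle started in $B_{n_i}$ leaves $B_{n_i}$; then all visited vertices lie in $B_{n_i}$ and the process dies. As $t$ and $\lambda$ were arbitrary, $t_{\rm c}(\lambda)=\infty$.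

For the equivalence: superlinear growth implies the first statement by Theorem 1, the first implies the second trivially, and the second implies superlinear growth by what was just shown. $\square$

## 4. From transitivity to an isoperimetric inequality: Theorem 2 implies Theorem 1

The lower bound is in Section 3. For the upper bound, the cases of polynomial growth and of non-amenable $G$ are (R0). So assume that $G$ is amenable and not of polynomial growth. We check the hypotheses of Theorem 2; regularity is clear.

**Step 1: growth and ends.** By (R1) with $D=100$, $|B(n)|>n^{100}$ for all $n\ge n_0$, so $|B(n)|\ge cn^{100}$ for all $n\ge1$. By (R2), $G$ has neither two nor infinitely many ends, so it is one-ended, and ${\rm Aut}(G)$ is unimodular.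

**Step 2: isoperimetry.** This step turns volume growth into a boundary estimate. Let $A$ be finite and nonempty, and $r$ minimal with $|B(r)|\ge2|A|$. As $|B(0)|=1<2|A|$, $r\ge1$. If $r\ge2$ then $c(r-1)^{100}\le|B(r-1)|<2|A|$. So in all cases $1\le r\le C|A|^{1/100}$.

For $x,y\in V$ let $\gamma_{xy}$ be a uniform random geodesic from $x$ to $y$ and
$$F(x,u)=\sum_{y\in B(x,r)}P(\gamma_{xy}\text{ passes }u,\text{ not as its last vertex}).$$
$F$ is diagonally invariant. Summing over the second variable counts the non-final vertices of geodesics from $u$, so by mass transport $\sum_xF(x,u)=\sum_xF(u,x)=\sum_{y\in B(u,r)}{\rm dist}(u,y)\le r|B(r)|$.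

For $x\in A$ we have $|B(x,r)\setminus A|\ge|B(r)|-|A|\ge\frac12|B(r)|$. For $y\in B(x,r)\setminus A$, the path $\gamma_{xy}$ starts in $A$ and ends outside, so its last vertex before it first leaves $A$ is in $\partial_{\rm in}A$ and is not its final vertex. Therefore
$$\tfrac12|A||B(r)|\le\sum_{x\in A}\sum_{u\in\partial_{\rm in}A}F(x,u)\le|\partial_{\rm in}A|\,r|B(r)|,$$
and $|\partial A|\ge|\partial_{\rm in}A|\ge|A|/(2r)\ge c|A|^{99/100}$. So Theorem 2 applies. $\square$

It remains to prove Theorem 2. From now on $G$ is as in Theorem 2. Since $\mathbb Z$ has intervals with two boundary edges and arbitrary length, $G\neq\mathbb Z$, so $d\ge3$. Also $I(s)\ge c_1s^{.99}$.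

## 5. Two counting arguments and the vertices that defeat them

Discretize: suppose each vertex carries $\mathrm{Poisson}(\mu)$ particles performing $N$ steps of SRW, with $\mu$ small and $N$ as large as we like (Section 10 makes the reduction). Let $S$ be the visited set, started from a finite set $Q$. We want $P(S\text{ finite})<1$.

The first thing to try is a union bound: if the visited set is $S$, then no particle started in $S$ leaves $S$; sum the probability of this over all possible $S$. This fails for small $\mu$, for every $N$. The probability that no particle leaves $S$ is at least $e^{-\mu|S|}$, the probability that $S$ carries no particles. On the other hand there are too many $S$. Take a geodesic $x_0,\dots,x_m$ from $x_0=q$. Since $d\ge3$ and a geodesic vertex has at most two neighbors on the geodesic, each $x_{3i}$ with $1\le i\le\lfloor m/3\rfloor$ has a neighbor $y_i$ off the geodesic, and the $y_i$ are distinct because the $x_{3i}$ have mutual distances at least $3$. Adding any subset of the $y_i$ to the geodesic gives $2^{\lfloor m/3\rfloor}$ connected sets containing $q$, each of size at most $2m$ if $m\ge2$. The union bound is at least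 $2^{\lfloor m/3\rfloor}e^{-2\mu m}$ for every $m$, which is unbounded for $\mu<\frac16\log2$. The price per vertex of $S$ is at most $\mu$, while the entropy per vertex is of order $1$.

The cure for entropy is not to sum over $S$ but to let the process reveal it. Process discovered vertices one by one. When $v$ is processed, let $R_v$ be the number, capped at some $K$, of undiscovered vertices visited by the first particle at $v$. Then $\sum_vR_v\le|S|$, while the sum of the conditional expectations of the $R_v$ is at least $(1-e^{-\mu})\Psi_0$ with
$$\Psi_0=\sum_{v\in S}E_v\big[\min(K,|S^c\cap\{X_0,\dots,X_N\}|)\big],$$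
since vertices outside $S$ are undiscovered at all times. An exponential supermartingale makes it unlikely that the conditional expectations much exceed the actual sum. So we would be done if always $\Psi_0\ge\frac{C}{\mu}|S|$.

The last inequality is false in the amenable graphs for which Section 4 needs Theorem 2. Take $A$ with $|\partial A|\le\varepsilon|A|$. Vertices of $A$ from which $N$ steps can leave $A$ lie within distance $N$ of $\partial_{\rm in}A$, so there are at most $|\partial A|d^{N+1}$ of them, and $\Psi_0\le K\varepsilon d^{N+1}|A|$ for $S=A$. With $N$ fixed and $\varepsilon\to0$ the inequality breaks. The guilty vertices are those deep inside $S$: they are discovered, so they count in $|S|$, but walks from them see nothing new.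

This is where the deep part $U$ enters. If an oracle told us $U$, we would count as discoveries only the vertices outside $U$. Their number is at most $|S\setminus U|$, and only $\Psi\ge M|S\setminus U|$ with large $M$ would be needed, where $\Psi$ is defined like $\Psi_0$ with $O$ in place of $S^c$. The oracle is replaced by random guesses, made as vertices are discovered. Guessing a component $A$ of $U$ is given probability roughly $C^{-|\partial A|}$; this is possible only if the number of candidates through a given vertex is exponential in the boundary. The total price is then $C^{-|\partial U|}$, which is affordable if $\Psi\ge M'|\partial U|$ with large $M'$. It remains to count candidates (Sections 7 and 8), to prove the two inequalities for $\Psi$ (Section 9), and to run the exploration (Section 10).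

## 6. Four random walk estimates

**(W0)** $|B(x,r)|\ge cr^{100}$ for $r\ge1$. Put $b_r=|B(x,r)|$. Each edge of $\partial B(x,r)$ has its outer endpoint on the sphere of radius $r+1$, and each vertex of this sphere has at most $d$ of these edges. So $b_{r+1}-b_r\ge c'b_r^{.99}$ with $c'=c_1/d$. Choose $\varepsilon\le1$ with $100\cdot2^{99}\varepsilon\le c'$. We show $b_r\ge(\varepsilon r)^{100}$ by induction; $b_1\ge1\ge\varepsilon^{100}$ starts it. Since $(r+1)^{100}-r^{100}\le100(r+1)^{99}\le100\cdot2^{99}r^{99}$,
$$b_{r+1}\ge(\varepsilon r)^{100}+c'(\varepsilon r)^{99}\ge(\varepsilon r)^{100}+100\cdot2^{99}\varepsilon^{100}r^{99}\ge(\varepsilon(r+1))^{100}.$$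

**(W1)** By (R4) with $D=100$, $p_k(x,y)\le Ck^{-4}$ for $k\ge1$. So $G_0:=\sup_x\sum_{k\ge0}p_k(x,x)<\infty$; in particular the walk is transient.

**(W2)** ${\rm cap}(R)\ge c|R|^{3/4}$ for finite $R$. Let $e_R(y)=P_y(X_k\notin R\ \forall k\ge1)$ and $g(x,y)=\sum_{k\ge0}p_k(x,y)$. A walk started in $x\in R$ has a last visit to $R$; decomposing according to its time and place gives $\sum_{y\in R}g(x,y)e_R(y)=1$. For $y\in R$, since $p_k(x,y)=p_k(y,x)$,
$$\sum_{x\in R}g(x,y)\le1+\sum_{k\ge1}\min(1,C|R|k^{-4})\le C|R|^{1/4},$$
where one splits the sum at $k=|R|^{1/4}$. Summing the identity over $x\in R$ gives $|R|\le C|R|^{1/4}\sum_ye_R(y)$, and ${\rm cap}(R)=d\sum_ye_R(y)$.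

**(W3)** For finite nonempty $H$ with exit time $\tau_H=\min\{k:X_k\notin H\}$, $\max_{y\in H}E_y\tau_H\le C|H|^{.03}$.

Let $P_H$ be the SRW kernel restricted to $H$, a symmetric nonnegative matrix, with top eigenvalue $1-\lambda_1$. By Perron–Frobenius all its eigenvalues have modulus at most $1-\lambda_1$, and there is an eigenvector $f\ge0$ for $1-\lambda_1$; extend it by $0$. Let $h=\min_{\emptyset\ne A\subset H}\frac{|\partial A|}{d|A|}$. Cheeger's inequality $\lambda_1\ge\frac12h^2$ is proved as follows. We have $\sum_{\{x,y\}\in E}(f(x)-f(y))^2=d\langle f,(1-P_H)f\rangle=d\lambda_1\|f\|^2$ and $\sum_{\{x,y\}}(f(x)+f(y))^2\le2d\|f\|^2$. By the definition of $h$,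
$$\sum_{\{x,y\}}|f(x)^2-f(y)^2|=\int_0^\infty|\partial\{f^2>u\}|\,du\ge hd\int_0^\infty|\{f^2>u\}|\,du=hd\|f\|^2 .$$
By Cauchy–Schwarz the left side is at most $(d\lambda_1\|f\|^2\cdot2d\|f\|^2)^{1/2}$, so $h^2\le2\lambda_1$.

For $A\subset H$, $|\partial A|/|A|\ge c_1|A|^{-.01}\ge c_1|H|^{-.01}$. Hence $\lambda_1\ge c|H|^{-.02}$; also $\lambda_1\le1$. Now
$$P_y(\tau_H>k)=\langle\delta_y,P_H^k\mathbf 1\rangle\le\min\big(1,|H|^{1/2}(1-\lambda_1)^k\big)\le\min\big(1,|H|^{1/2}e^{-\lambda_1k}\big).$$
Sum over $k\ge0$: up to $k=\frac{\log|H|}{2\lambda_1}$ use the bound $1$, afterwards a geometric series with sum at most $C/\lambda_1$. So $E_y\tau_H\le C\lambda_1^{-1}(1+\log|H|)\le C|H|^{.03}$.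

## 7. Counting sets with connected complement by percolation

**Lemma 1.** There is $C_0$ such that for all $v\in V$, $n\ge1$: the number of finite connected $A\ni v$ with $V\setminus A$ connected and $|\partial A|=n$ is at most $C_0^n$.

The strategy is to assign to each such $A$ an event in one probability space, so that different $A$ have disjoint events and each event has probability at least $C_0^{-n}$. The event will say that the percolation cluster of $v$ contains $\partial_{\rm in}A$ and is contained in $A$. Closing the $n$ boundary edges costs $c^n$. What has to be shown is that connecting $\partial_{\rm in}A$ inside $A$ also costs only $c^n$; this is where (R3) is used.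

*Proof.* Let $p$ be as in (R3), which applies with $D=100$. Let $\omega_1,\omega_2$ be Bernoulli$(p)$ and $\omega_3$ Bernoulli$(1/2)$ bond percolations, all independent, and $\omega=\omega_1\cup\omega_2$. Fix $A$ as in the lemma and let $Y=\partial_{\rm in}A\cup\{v\}$, so $|Y|\le n+1\le2n$.

**Step 1: reduce to counting classes.** The purpose is to express the number of extra edges needed to connect $Y$. For $x,y\in A$ let $D_\omega(x,y)$ be the minimal number of $\omega$-closed edges on a path in $A$ from $x$ to $y$. As $A$ is connected, this is a finite pseudometric. For $k\ge1$ let $\sim_k$ be the equivalence relation on $Y$ generated by the pairs with $D_\omega(x,y)\le k-1$, and $m_k$ its number of classes. Kruskal's algorithm builds a minimal spanning tree of $(Y,D_\omega)$ by using edges in increasing order of weight; after the edges of weight at most $k-1$ it has a spanning forest with $m_k$ components, so exactly $m_k-1$ edges have weight at least $k$. The weight of the tree is therefore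
$$L=\sum_{k\ge1}(m_k-1).$$
Realizing each tree edge by an optimal path, we see that opening a suitable set of at most $L$ edges inside $A$ connects all of $Y$ inside $A$.

**Step 2: small classes are rare.** *Claim.* There is $k_0$, depending only on $G$, such that for $k\ge k_0$ and $y\in Y$, the $\sim_k$-class $N$ of $y$ (for $\omega$) satisfies $P(N\ne Y,\ |N|\le k^2)\le e^{-k}$.

The proof uses $\omega_1$ to find a large set $R$ around $y$, and then independently $\omega_2$, in which $R$ would have to be cut off from infinity. Let $N^1$ be the class of $y$ defined in the same way with $\omega_1$ in place of $\omega$. Since $D_\omega\le D_{\omega_1}$, $N^1\subset N$. Put $\ell=k-1$ and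
$$R=\{x\in A:D_{\omega_1}(x,N^1)\le\ell\},\qquad N^+=\{x\in A:D_\omega(x,N)\le\ell\}\supset R.$$

First, $Y\cap N^+=N$, because a point of $Y$ at $D_\omega$-distance at most $k-1$ from $N$ belongs to the class. Next, all edges from $N^+$ to $A\setminus N^+$ are $\omega$-closed (an open edge would not increase the distance to $N$), hence $\omega_2$-closed. Edges from $N^+$ to $V\setminus A$ have their inner endpoint in $\partial_{\rm in}A\cap N^+\subset N$, so on $\{|N|\le k^2\}$ there are at most $dk^2$ of them. As $N$ and $N^+$ depend only on edges inside $A$, given $\omega_1|_A,\omega_2|_A$ these boundary edges are all $\omega_2$-closed with probability at least $(1-p)^{dk^2}$. In that case no $\omega_2$-open edge leaves the finite set $N^+\supset R$, so $R\not\leftrightarrow\infty$ in $\omega_2$. Since $R$ is a function of $\omega_1|_A$, since $\omega_2$ is independent of $\omega_1$, and since $N\ne Y$ implies $N^1\ne Y$, (R3) gives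
$$P(N\ne Y,|N|\le k^2\mid\omega_1|_A)\,(1-p)^{dk^2}\le\mathbf 1_{N^1\ne Y}\,e^{-\frac12{\rm cap}(R)}.\tag{2}$$

Now suppose $N^1\ne Y$; we show that $R$ contains a large ball. There is $y'\in Y\setminus N^1$, and $D_{\omega_1}(y',N^1)\ge k$. The function $D_{\omega_1}(\cdot,N^1)$ changes by at most $1$ along edges inside the connected set $A$ and vanishes at $y$, so there is $x\in A$ where it equals $h:=\lfloor\ell/2\rfloor$. Follow any path in $G$ from $x$ of length at most $h-1$. As long as it stays in $A$, its vertices $u$ satisfy $1\le D_{\omega_1}(u,N^1)\le2h-1\le\ell$. Then $u\notin Y$, because a point of $Y$ with $D_{\omega_1}(\cdot,N^1)\le k-1$ lies in $N^1$, where the value is $0$. So $u\notin\partial_{\rm in}A$, all neighbors of $u$ are in $A$, and the next vertex is in $A$ too. Thus $B(x,h-1)\subset R$. By (W0), $|R|\ge ck^{100}$ for $k$ large, and by (W2), ${\rm cap}(R)\ge ck^{75}$. Inserting this in (2), $(1-p)^{-dk^2}e^{-ck^{75}/2}\le e^{-k}$ for $k\ge k_0$, which is the claim.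

**Step 3: expected cost of connecting $Y$.** We have $m_k=\sum_{y\in Y}|\text{class}(y)|^{-1}$, and $m_k-1=0$ if there is one class. So for $k\ge k_0$, separating classes of size more than $k^2$ from the others,
$$E(m_k-1)\le E\sum_{y\in Y}\frac{\mathbf 1\{\text{class}(y)\ne Y\}}{|\text{class}(y)|}\le|Y|(k^{-2}+e^{-k}).$$
For $k<k_0$ use $m_k\le|Y|$. Summing, $EL\le C_2n$, so $P(L\le2C_2n)\ge\frac12$ by Markov's inequality. Given $\omega$ with $L\le2C_2n$, the independent $\omega_3$ opens the needed edges with probability at least $2^{-2C_2n}$. Hence with probability at least $\frac12 2^{-2C_2n}$ the set $Y$ is connected inside $A$ by $\omega\cup\omega_3$.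

**Step 4: disjoint events.** Independently of what happens inside $A$, all edges of $\partial A$ are closed in $\omega_1,\omega_2,\omega_3$ with probability $((1-p)^2/2)^n$. If both events occur, the cluster $\mathcal C$ of $v$ in $\omega\cup\omega_3$ satisfies $\partial_{\rm in}A\subset\mathcal C\subset A$. Then there are no edges between $V\setminus A$ and $A\setminus\mathcal C$. So the connected infinite set $V\setminus A$ is the unique infinite component of $V\setminus\mathcal C$, and $A$ is a function of $\mathcal C$. Therefore the events for different $A$ are disjoint. Each has probability at least $\frac12 2^{-2C_2n}((1-p)^2/2)^n\ge C_0^{-n}$ for a suitable $C_0$, so there are at most $C_0^n$ sets $A$. $\square$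

## 8. Counting sets whose holes are linked by short hops

Components of $U$ need not have connected complement. With arbitrary holes the count is hopeless. In $\mathbb Z^2$, delete $m$ of the $m^2$ points with both coordinates odd from the box $[0,2m]^2$. The remaining set is connected, since the even rows and even columns are complete and every other remaining point is next to one of them. It has $4(2m+1)+4m=12m+4$ boundary edges, and there are $\binom{m^2}{m}\ge m^m$ such sets. This is more than exponential in the boundary: the positions of the holes are too free. The construction of $O$ was designed to tie them down.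

**Definition.** For $v\in V$ let $\mathfrak A_v$ be the set of finite connected $A\ni v$ with the following property. Let $K_0$ be the infinite component and $K_1,\dots,K_q$ the finite components of $V\setminus A$. Then each $j\ge1$ can be given a parent $\pi(j)\in\{0,\dots,q\}\setminus\{j\}$ such that the parent relation is a tree rooted at $0$, and ${\rm dist}(K_j,K_{\pi(j)})\le|\partial K_j|$.

For example, a box in $\mathbb Z^2$ with one interior vertex removed qualifies if and only if that vertex is within distance $4$ of the outside of the box.

**Lemma 2.** There is $C_1\ge2$ with $|\{A\in\mathfrak A_v:|\partial A|=n\}|\le C_1^n$ for all $v$ and $n\ge1$.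

*Proof.* The plan is to encode $A$ by its outer shape and then, going down the tree, by short paths leading to each hole and the shape of the hole.

**Step 1: the pieces are contours.** Each edge of $\partial A$ leads from $A$ to exactly one $K_j$, and $\partial K_j$ consists of edges to $A$. So $\partial A=\bigsqcup_j\partial K_j$. Put $n_j=|\partial K_j|\ge1$; then $\sum_jn_j=n$ and $q\le n$. Each $K_j$ is adjacent to the connected set $A$. So for $j\ge1$ the set $K_j$ is finite and connected with connected complement, and $V\setminus K_0\ni v$ is finite and connected with connected complement $K_0$. Lemma 1 applies to all of these.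

**Step 2: labeling.** For $j\ge1$ fix a shortest path $\gamma_j$ from $K_{\pi(j)}$ to $K_j$. Its length is between $1$ and $n_j$, and since it is shortest, its first edge $e_j$ leaves $K_{\pi(j)}$, so $e_j\in\partial K_{\pi(j)}$. Fix a total order on $E$. Relabel the finite components by a queue that starts with $K_0$. When $K_i$ is processed, go through the edges of $\partial K_i$ in the fixed order, and for each edge $e$ append to the queue the children $K_j$ of $K_i$ with $e_j=e$, in any order. Labels are positions in the queue. As the parent relation is a tree rooted at $0$, all components are reached, and parents have smaller labels than their children.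

**Step 3: the code.** Record:

* the sequence $(n_0,\dots,n_q)$: at most $2^n$ possibilities;
* the numbers of children attached to each edge of $\partial K_0,\partial K_1,\dots$, in this order: a sequence of $n$ nonnegative integers with sum at most $n$, so at most $\binom{2n}n\le4^n$ possibilities;
* the set $V\setminus K_0$: at most $C_0^{n_0}$ possibilities by Lemma 1, as it contains $v$;
* for $j=1,\dots,q$, the continuation of $\gamma_j$ after its first edge: at most $\sum_{l=1}^{n_j}d^{l-1}\le d^{n_j}$ possibilities; and then $K_j$, which contains the endpoint of $\gamma_j$: at most $C_0^{n_j}$ possibilities by Lemma 1.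

**Step 4: decoding.** $K_0$ is known. Once $K_i$ is known, so is $\partial K_i$, and the child numbers on its edges give the labels of the children of $K_i$ and their first edges, oriented away from $K_i$. When $j\ge1$ is reached, its parent has been processed, so $e_j$ is known, hence $\gamma_j$, its endpoint, and $K_j$. Finally $A=V\setminus\bigcup_jK_j$. The number of codes is at most $2^n4^nd^nC_0^n$, so $C_1=\max(2,8dC_0)$ works. $\square$

## 9. The deterministic inequality

Fix $\mu\in(0,\frac12]$ and put
$$\alpha=\tfrac1{4d},\quad M=\tfrac{20}\mu,\quad K=\lceil4M/\alpha\rceil,\quad M'=40\tfrac K\mu\log(8C_1K),\quad N=2T+T^2.$$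
So $K\le C\mu^{-1}$ and $M'\le C\mu^{-2}(1+\log\frac1\mu)\le C\mu^{-2.1}$.

**Proposition 3.** There is $C_*\ge2$ depending only on $G$ such that if $T\ge C_*\mu^{-5}$ is an integer, then for every finite nonempty $S\subset V$ there are $U,O\subset V$ with $U$ finite, $O\cap(S\cup U)=\emptyset$, such that

(a) every component of $U$ belongs to $\mathfrak A_v$ for each of its vertices $v$;

(b) $\Psi:=\sum_{v\in S}E_v\big[\min(K,|O\cap\{X_0,\dots,X_N\}|)\big]$ satisfies $\Psi\ge M|S\setminus U|$ and $\Psi\ge M'|\partial U|$.

*Proof.* Let $O$, $B$, the holes, $\theta$ and $\varphi_s$ be as in Section 1. A neighbor outside $H$ of a vertex of a hole $H$ lies in $S$; in particular $O$ and $B$ are not adjacent, nor are two different holes. By (1), a hole with ${\rm dist}(H,O)\le N$ has $c_1|H|^{.99}\le I(|H|)<N$. So, by (W3) and $N\le3T^2$,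
$$E_*:=\max\{E_y\tau_H:\ y\in H\text{ hole},\ {\rm dist}(H,O)\le N\}\le CN^{.04}\le CT^{.08}\tag{3}$$
($E_*:=0$ if there is no such hole). This is the use of leaving only well-buried pockets as holes: a hole that the walk can reach is small and is left quickly. Let
$$\Phi_s=\sum_{x\in S}\varphi_s(x),\qquad\mathcal X_s=\sum_{x\notin O}\varphi_s(x).$$
Both are finite and nondecreasing in $s$. Since $\min(K,|O\cap\{X_0,\dots,X_N\}|)\ge\mathbf 1\{\theta\le N\}$,
$$\Psi\ge\Phi_N\ge\Phi_{2T}.\tag{4}$$

**Step 1: holes contribute little, $\mathcal X_{2T}\le(1+E_*)\Phi_{2T}$.** The purpose is to control the sum over all of $V\setminus O$ by the sum over $S$, since only $S$ appears in $\Psi$. If $\varphi_{2T}\not\equiv0$ on a hole $H$, then ${\rm dist}(H,O)\le2T\le N$. The walk from $y\in H$ leaves $H$ through $S$ before hitting $O$. By the Markov property at $\tau_H$ and monotonicity in $s$, $\varphi_{2T}(y)\le\sum_{v\in S}P_y(X_{\tau_H}=v)\varphi_{2T}(v)$. By reversibility (reverse the path from $y$ to $v$),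
$$\sum_{y\in H}P_y(X_{\tau_H}=v)=\sum_{y\in H}\sum_{k\ge1}P_y(X_0,\dots,X_{k-1}\in H,\ X_k=v)=\sum_{k\ge1}P_v(X_1,\dots,X_k\in H)=\sum_{y'\in H,\,y'\sim v}\tfrac1dE_{y'}\tau_H,$$
where the last equality conditions on $X_1=y'$ and uses $\sum_{k\ge1}P_{y'}(\tau_H\ge k)=E_{y'}\tau_H$. Hence $\sum_{y\in H}\varphi_{2T}(y)\le\sum_{v\in S}\varphi_{2T}(v)\sum_{y'\in H,\,y'\sim v}\frac1dE_*$. Sum over the holes on which $\varphi_{2T}\not\equiv0$; as each $v$ has at most $d$ neighbors, $\sum_{y\in B}\varphi_{2T}(y)\le E_*\Phi_{2T}$. Add $\Phi_{2T}$.

**Step 2: choice of $U$, and $\Psi\ge M'|\partial U|$.** We look for a level of $\varphi_s$ with small boundary, by an energy estimate. For $x\notin O$ we have $P\varphi_s(x)=\varphi_{s+1}(x)$. The $T$ increments $\mathcal X_{s+1}-\mathcal X_s$ with $s\in\{T,\dots,2T-1\}$ have sum at most $\mathcal X_{2T}$, so we can choose such an $s$ with $\mathcal X_{s+1}-\mathcal X_s\le\mathcal X_{2T}/T$. Let $w=\max(\alpha,\min(\varphi_s,2\alpha))$, the truncation of $\varphi_s$ to $[\alpha,2\alpha]$. The function $2\alpha-w$ takes values in $[0,\alpha]$ and vanishes on $O$ (as $2\alpha<1$), so it has finite support. Truncation is monotone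 and $1$-Lipschitz, so by summation by parts
$$\sum_{\{x,y\}\in E}(w(x)-w(y))^2\le\sum_{\{x,y\}}(w(x)-w(y))(\varphi_s(x)-\varphi_s(y))=d\sum_{x\notin O}(2\alpha-w(x))(P\varphi_s-\varphi_s)(x)\le d\alpha\frac{\mathcal X_{2T}}T,$$
where we used that $P\varphi_s-\varphi_s=\varphi_{s+1}-\varphi_s\ge0$ off $O$ sums to at most $\mathcal X_{2T}/T$.

Next we count the edges on which $w$ is not constant. Let $\{x,y\}$ be such an edge with $\varphi_s(x)<\varphi_s(y)$. Then $\varphi_s(x)<2\alpha$, so $x\notin O$, and $\varphi_s(y)>\alpha$, so $\varphi_{s+1}(x)=P\varphi_s(x)\ge\varphi_s(y)/d>\alpha/d$. As $\mathcal X_{s+1}\le\mathcal X_{2T}$, there are at most $\frac d\alpha\mathcal X_{2T}$ such $x$ and at most $\frac{d^2}\alpha\mathcal X_{2T}$ such edges.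

For $a\in(\alpha,2\alpha)$ the edge above belongs to $\partial\{\varphi_s\le a\}$ exactly when $\varphi_s(x)\le a<\varphi_s(y)$, which happens for a set of $a$ of length $w(y)-w(x)$. So by this coarea formula and Cauchy–Schwarz,
$$\int_\alpha^{2\alpha}|\partial\{\varphi_s\le a\}|\,da=\sum_{\{x,y\}}|w(x)-w(y)|\le\Big(\frac{d^2}\alpha\mathcal X_{2T}\cdot d\alpha\frac{\mathcal X_{2T}}T\Big)^{1/2}=d^{3/2}\mathcal X_{2T}T^{-1/2}.$$
Hence for some $a\in(\alpha,2\alpha)$ the set $U:=\{\varphi_s\le a\}$ satisfies, by Step 1 and (3),
$$|\partial U|\le4d^{5/2}T^{-1/2}\mathcal X_{2T}\le CT^{-.42}\Phi_{2T}.\tag{5}$$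
As noted in Section 1, $U\cap O=\emptyset$ and $U$ is finite; $S\cap O=\emptyset$ by construction. By (4) and (5), $\Psi\ge cT^{.42}|\partial U|\ge M'|\partial U|$ if $C_*$ is large, because $M'\le C\mu^{-2.1}$ and $T^{.42}\ge C_*^{.42}\mu^{-2.1}$.

**Step 3: statement (a).** Here the order in which pockets were added to $O$ provides the tree. Let $U_i$ be a component of $U$ and $K_0,K_1,\dots,K_q$ the components of $V\setminus U_i$, with $K_0$ infinite.

Each finite $K_j$ meets $O$. Otherwise the walk from $x\in K_j$ must pass through $U_i$ before hitting $O$, so by the strong Markov property $\varphi_s(x)\le\max_{U_i}\varphi_s\le a$. Then $K_j\subset U$, and $K_j$ is adjacent to $U_i$, contradicting that $U_i$ is a component of $U$.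

Components of $S^c$ contained in $O$ are connected and disjoint from $U$, so each lies in one $K_j$; the infinite one lies in $K_0$. For $j\ge1$, let $H$ be the component of $S^c$ inside $K_j$ that was added to $O$ first. When it was added, all components already in $O$ lay in other $K$'s, and one of them had distance at most $I(|H|)$ from $H$. Let $K_{\pi(j)}$, $\pi(j)\ne j$, contain it. Then
$${\rm dist}(K_j,K_{\pi(j)})\le I(|H|)\le I(|K_j|)\le|\partial K_j|.$$
Either $\pi(j)=0$, or the first addition inside $K_{\pi(j)}$ was earlier than the first addition inside $K_j$. So following parents we always arrive at $0$, and the parent relation is a tree rooted at $0$. Hence $U_i\in\mathfrak A_v$ for each $v\in U_i$.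

**Step 4: $\Psi\ge M|S\setminus U|$.** Let $D=S\setminus U$ and $\rho=|D|$, and assume $\rho>0$. For $v\in D$ we have $\varphi_{2T}(v)\ge\varphi_s(v)>a>\alpha$. One visit to $O$ per walk gives only $\Psi\ge\alpha\rho$; we need the large factor $M$. Either many walks visit many targets, or walks return to $D$ so often that, by reversibility, many vertices of $S$ reach $O$. Let $\sigma_i$ be the time of the visit to the $i$-th distinct vertex of $O$; so $\sigma_1=\theta$.

*Case 1:* at least $\rho/2$ of the $v\in D$ have $P_v(\sigma_K\le N)\ge\alpha/2$. Then $\Psi\ge K\cdot\frac\alpha2\cdot\frac\rho2\ge M\rho$.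

*Case 2:* otherwise there is $D'\subset D$ with $|D'|\ge\rho/2$ and $P_v(\sigma_K\le N)<\alpha/2$, hence $P_v(\theta\le2T,\ \sigma_K>N)\ge\alpha/2$, for $v\in D'$. Call a time $k$ *counted* if $\theta\le2T$, $\theta\le k\le\theta+T^2$ and $k<\sigma_K$. Being counted is an event in $\mathcal F_k=\sigma(X_0,\dots,X_k)$, and counted times are at most $N$. For $v\in D'$ let $o_v,b_v,a_v$ be the expected numbers under $P_v$ of counted times $k$ with $X_k$ in $O$, $B$, $S$ respectively. On $\{\theta\le2T,\sigma_K>N\}$ all $T^2+1$ times in $[\theta,\theta+T^2]$ are counted. So
$$\tfrac\alpha2T^2\le o_v+b_v+a_v.\tag{6}$$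

*Bound on $o_v$.* Before $\sigma_K$ at most $K-1$ distinct vertices of $O$ are visited, and the $i$-th of them is visited at most $G_0$ times in expectation from $\sigma_i$ on. So $o_v\le KG_0$.

*Bound on $b_v$.* Let $k$ be a counted time with $X_k\in B$, and $j$ the last time before $k$ with $X_j\notin B$. Since $X_\theta\in O$, $j$ exists and $j\ge\theta$; hence $j,j+1,\dots,k$ are all counted. The vertices $X_{j+1},\dots,X_k$ lie in one hole $H$, so $X_j\in S$. As $j+1\le k\le\theta+T^2$ and $X_\theta\in O$, ${\rm dist}(H,O)\le T^2\le N$. So $b_v$ is at most the expectation of the following sum: over counted $j$ with $X_j\in S$, with $j+1$ counted and $X_{j+1}$ in a hole $H$ with ${\rm dist}(H,O)\le N$, add the time the walk spends in $H$ from time $j+1$ until it first leaves $H$. Given $\mathcal F_{j+1}$ this time has expectation at most $E_*$. So $b_v\le E_*a_v$.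

Inserting both bounds in (6), and using $K\le C\mu^{-1}\le CT^{1/5}$ and (3), for $C_*$ large
$$a_v\ge\frac{\frac\alpha2T^2-KG_0}{1+E_*}\ge cT^{1.92}.\tag{7}$$

*Reversal.* For $v\in D'$ and $x\in S$, under $P_v$ the event $\{X_k=x,\ \theta\le k<\sigma_K\}$ says that $X_k=x$ and that $\{X_0,\dots,X_k\}$ contains at least $1$ and at most $K-1$ vertices of $O$. This condition on the path is invariant under reversing it. Since SRW on a regular graph gives a path and its reversal the same probability, summing over $k\le N$, $v\in D'\subset D$ and $x\in S$ yields
$$\sum_{v\in D'}a_v\le\sum_{x\in S}E_x\big[\#\{k\le N:\ X_k\in D,\ \theta\le k<\sigma_K\}\big].\tag{8}$$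

*Bound on the right side of (8).* The count vanishes if $\theta>N$. On $\{\theta\le N\}$ let $k_1$ be the first time $\ge\theta$ in $D$, and $k_{i+1}$ the first time $\ge k_i+2T$ in $D$ (possibly infinite). Every time in the count lies in some $[k_i,k_i+2T)$ with $k_i<\sigma_K$, so the count is at most $2T\,\#\{i:k_i<\sigma_K\}$. Given $\mathcal F_{k_i}$, on $\{k_i<\sigma_K\}$, the set $O$ is visited during $(k_i,k_i+2T]$ with probability $\varphi_{2T}(X_{k_i})>\alpha$ (note $D\cap O=\emptyset$), and the first visit to $O$ after $k_i$ occurs at a time $\le\sigma_K$. The intervals $(k_i,k_i+2T]$ are disjoint, so the number of $i$ with $k_i<\sigma_K$ for which such a visit happens is at most the number of visits to $O$ in $[\theta,\sigma_K]$. As in the bound on $o_v$, the latter has expectation at most $KG_0+1$ given $\mathcal F_\theta$. So $E_x[\#\{i:k_i<\sigma_K\}\mid\mathcal F_\theta]\le(KG_0+1)/\alpha$ on $\{\theta\le N\}$. Together with (7) and (8),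
$$\frac\rho2\,cT^{1.92}\le\Phi_N\cdot\frac{2T(KG_0+1)}\alpha.$$
Thus by (4), $\Psi\ge\Phi_N\ge c\rho T^{.92}/K\ge M\rho$ if $C_*$ is large, as $KM\le C\mu^{-2}$ and $T^{.92}\ge C_*^{.92}\mu^{-4.6}$. $\square$

## 10. Exploration with guesses: proof of Theorem 2

**Step 1: discretization.** Let $\lambda\in(0,1]$, $\mu=\lambda/2$, $T=\lceil C_*\mu^{-5}\rceil$, $N=2T+T^2\ge8$ and $t=2N$. A particle makes $\mathrm{Poisson}(2N)$ jumps, and by Chebyshev's inequality $P(\mathrm{Poisson}(2N)<N)\le2N/N^2\le\frac12$. So a particle makes at least $N$ jumps with probability at least $\frac12$, independently of its jump chain. Keep only such particles, thinned independently to intensity exactly $\mu$, and only their first $N$ jumps. This makes the closure smaller. So the process dominates the *discrete model*, in which each vertex carries $\mathrm{Poisson}(\mu)$ particles performing $N$ SRW steps. Let $S(q)$ be the set of vertices visited in the discrete model started from $q$ (the closure of $\{q\}$), let $Q$ be a finite set with $|Q|\ge10K$, and $S=S_Q=\bigcup_{q\in Q}S(q)$. Steps 2 to 6 show $P(S_Q\text{ finite})<1$.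

**Step 2: the size of $\Psi$.** For finite $S$ take $U,O,\Psi$ from Proposition 3, chosen as a deterministic function of $S$. Let $\rho=|S\setminus U|$, let $U_1,\dots,U_m$ be the components of $U$ meeting $S$, and $n=\sum_{i\le m}|\partial U_i|$. The sets $\partial U_i$ are disjoint nonempty subsets of $\partial U$, so $m\le n\le|\partial U|$. By Proposition 3(b),
$$\rho\le\Psi/M,\qquad n\le\Psi/M'.\tag{9}$$
If $n=0$, then $U\cap S=\emptyset$ and $\rho=|S|\ge|Q|$, so $\Psi\ge M|Q|$; otherwise $\Psi\ge M'$. So always
$$\Psi\ge x_0:=\min(M|Q|,M')\ge50K/\mu.$$
Indeed $M|Q|\ge200K/\mu$, and $\log(8C_1K)\ge\log16>1.25$ since $C_1\ge2$.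

**Step 3: the exploration.** Let $\delta=\frac1{4K}$ and $w(A)=(2C_1)^{-|\partial A|}$. By Lemma 2, $\sum_{A\in\mathfrak A_v}w(A)\le\sum_{n\ge1}2^{-n}=1$. Maintain the set of discovered vertices and a set $F$, initially empty. Whenever a vertex $v$ is discovered (initially those of $Q$, in some order) and $v\notin F$, make an independent guess: with probability $1-\delta$ label $v$ by "D"; for each $A\in\mathfrak A_v$, with probability $\delta w(A)$, replace $F$ by $F\cup A$; with the remaining probability declare the run failed and leave $F$ unchanged. Process discovered vertices in order of discovery. Processing $v$ means revealing its particles one after another with their $N$-step paths and discovering new vertices along the paths.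

The order of discovery depends only on the particles, not on the guesses. The set of all vertices eventually discovered is $S$, and all of them are processed.

**Step 4: the price of guessing right.** Call the outcome *correct* if $S$ is finite, the run has not failed, and every guess is right: a vertex of $S\setminus U$ gets label D, and at a vertex $v\in U$ the guessed set is the component of $U$ containing $v$. In a correct run $F\subset U$ always, so every vertex of $S\setminus U$ makes exactly one guess; and for each $i\le m$ the set $U_i$ is guessed exactly once, at the first discovered vertex of $U_i\cap S$, because afterwards $U_i\subset F$. By Proposition 3(a) these guesses are admissible. Write $\hat P$ for the law of particles and guesses. Given the particles, with $S$ finite,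
$$\hat P(\text{correct}\mid\text{particles})=(1-\delta)^\rho\prod_{i=1}^m\delta\,w(U_i)\ge e^{-2\delta\rho}(2C_1/\delta)^{-n},\tag{10}$$
using $1-\delta\ge e^{-2\delta}$ for $\delta\le\frac12$, and $\delta^m\ge\delta^n$.

**Step 5: correct runs on dying clusters are unlikely.** Let $\mathcal E_x=\{S\text{ finite},\ x\le\Psi<2x\}$. When the processing of $v$ starts, let $Z_v,F_v$ be the current discovered set and $F$, and let "history" be all information revealed so far; the particles at $v$ are independent of it. Let
$$R_v=\min(K,\#\{\text{vertices outside }Z_v\cup F_v\text{ visited by the first particle at }v\}),$$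
with $R_v=0$ if there is no particle at $v$. Let $g_v=E_v[\min(K,|\{X_0,\dots,X_N\}\setminus(Z_v\cup F_v)|)]$, the expectation being over $X$ only. Then $E[R_v\mid\text{history}]=(1-e^{-\mu})g_v\ge.63\mu g_v$, since $1-e^{-\mu}\ge(1-e^{-1})\mu$ for $\mu\le1$.

On $\mathcal E_x\cap\{\text{correct}\}$ the following two bounds hold.

The expected discoveries are many. The set $Z_v\cup F_v\subset S\cup U$ is disjoint from $O$, so $g_v\ge E_v[\min(K,|O\cap\{X_0,\dots,X_N\}|)]$, and every $v\in S$ is processed. Hence $\sum_{v\in S}E[R_v\mid\text{history}]\ge.63\mu\Psi\ge.63\mu x$.

The actual discoveries are few. If no set is guessed while processing $v$, then $F=F_v$ throughout, so all vertices counted in $R_v$ are newly discovered during the processing of $v$, are not in $F$, and make a guess; as this guess is not a set and the run has not failed, they receive label D, and being correctly labeled they lie in $S\setminus U$. Different $v$ discover different vertices, so these $v$ contribute at most $\rho$ in total. The number of $v$ during whose processing some set is guessed is at most $m$, and $R_v\le K$. So by (9), on $\mathcal E_x$,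
$$\sum_vR_v\le\rho+Km\le\rho+Kn\le\frac{2x}M+\frac{2Kx}{M'}\le.1\mu x+\frac{.05\mu x}{\log(8C_1K)}\le.2\mu x.$$

To exploit this discrepancy, use convexity: $e^{-u}\le1-(1-e^{-1})u$ on $[0,1]$. As $0\le R_v\le K$,
$$E[e^{-R_v/K}\mid\text{history}]\le1-.63\,E[R_v\mid\text{history}]/K\le\exp(-.63\,E[R_v\mid\text{history}]/K).$$
So
$$W_j:=\exp\Big(\tfrac1K\sum\big(.63\,E[R_v\mid\text{history}]-R_v\big)\Big),$$
with the sum over the first $j$ processed vertices (all processed vertices if there are fewer than $j$), is a nonnegative supermartingale with $W_0=1$. By Fatou's lemma $E[\liminf_jW_j]\le1$. On $\{S\text{ finite}\}$, $W_j$ is eventually constant, and on $\mathcal E_x\cap\{\text{correct}\}$ its terminal value is at least $\exp\big(\frac{\mu x}K(.63^2-.2)\big)\ge e^{.19\mu x/K}$. By Markov's inequality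
$$\hat P(\mathcal E_x\cap\text{correct})\le e^{-.19\mu x/K}.\tag{11}$$

**Step 6: comparison.** On $\mathcal E_x$, by (9), $2\delta\rho\le4\delta x/M=.05\mu x/K$ and $n\log(2C_1/\delta)\le\frac{2x}{M'}\log(8C_1K)=.05\mu x/K$. So the right side of (10) is at least $e^{-.1\mu x/K}$ on $\mathcal E_x$. As $\mathcal E_x$ depends only on the particles, (10) and (11) give
$$P(\mathcal E_x)\le e^{(.05+.05-.19)\mu x/K}=e^{-.09\mu x/K}.$$
If $S$ is finite then $x_0\le\Psi\le K|S|<\infty$, so $\{S\text{ finite}\}=\bigcup_{i\ge0}\mathcal E_{2^ix_0}$. Using $x_0\ge50K/\mu$,
$$P(S_Q\text{ finite})\le\sum_{i\ge0}e^{-4.5\cdot2^i}<1.$$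

**Step 7: from $Q$ to the origin.** By Step 6, some $q\in Q$ has $P(S(q)\text{ infinite})>0$. The discrete model is a function of countably many independent Poisson variables, which count the particles at $v$ with trajectory $\gamma$, for all $v$ and all $N$-step paths $\gamma$ from $v$. The events $\{q\in S(\mathbf 0)\}$ and $\{S(q)\text{ infinite}\}$ are increasing in these variables. The former has positive probability: let each vertex before $q$ on a geodesic from $\mathbf 0$ to $q$ have a particle whose first step follows the geodesic. By Harris' inequality both events occur together with positive probability, and then $S(\mathbf 0)\supset S(q)$ is infinite. So $\mathbb P_{\lambda,t}(\text{survival})>0$ with $t=2N\le6T^2\le C\lambda^{-10}$, that is, $t_{\rm c}(\lambda)\le C\lambda^{-10}$ for $0<\lambda\le1$. For $\lambda>1$, adding particles only enlarges the closure, so $t_{\rm c}(\lambda)\le t_{\rm c}(1)<\infty$. This proves Theorem 2 and, with Sections 3 and 4, Theorem 1. $\blacksquare$
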